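\title{Calogero--Moser families, regular automorphisms and local degrees}

\begin{abstract}
Let $W$ be a finite complex reflection group acting on $V$, let $\mathcal Z_k$ be its Calogero--Moser space, and let $\tau$ be an element of finite order of the normalizer of $W$ that fixes the parameter $k$ and fixes a vector with trivial stabilizer in $W$. The fixed locus $\mathcal Z_k^\tau$ has a unique irreducible component $X$ of maximal dimension. To each $\mathbb C^\times$-fixed point $p$ of $\mathcal Z_k$ corresponds a family $\mathfrak F_p$ of irreducible characters of $W$. We prove the conjecture that a $\tau$-fixed point $p$ lies on $X$ if and only if $\sum|\tilde\chi(\tau)|^2\neq0$, the sum being over the $\tau$-stable characters in $\mathfrak F_p$. More precisely, this sum is the local degree at $p$ of a finite morphism of degree $|W^\tau|$ from $X$ onto an affine space. The proof computes in two ways the trace of $\tau$ on the coordinate ring of one well-chosen fiber.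
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Calogero--Moser spaces and families}\label{ss:CM}
Let $V$ be a complex vector space of finite dimension $n$, and let $W\subset\mathbf{GL}_{\mathbb C}(V)$ be a finite group generated by reflections, that is, by elements $s$ such that $\ker(s-\mathrm{Id}_V)$ is a hyperplane. Let $\mathrm{Ref}(W)$ be the set of reflections of $W$. For $s\in\mathrm{Ref}(W)$ choose $\alpha_s\in V^*$ with $\ker\alpha_s=\ker(s-\mathrm{Id}_V)$ and $\alpha_s^\vee\in V$ spanning the image of $s-\mathrm{Id}_V$. Let $k:\mathrm{Ref}(W)\to\mathbb C$ be constant on conjugacy classes. The \emph{rational Cherednik algebra at $t=0$}, denoted $\mathbf H_k$, is the quotient of $T(V\oplus V^*)\rtimes W$ by the relations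
\begin{equation}\label{eq:rel}
[x,x']=0,\qquad [y,y']=0,\qquad [y,x]=\sum_{s\in\mathrm{Ref}(W)}k(s)\,\frac{\langle y,\alpha_s\rangle\langle\alpha_s^\vee,x\rangle}{\langle\alpha_s^\vee,\alpha_s\rangle}\,s
\end{equation}
for $x,x'\in V^*$ and $y,y'\in V$. We identify $\mathbb C[V]=\mathrm{Sym}(V^*)$ and $\mathbb C[V^*]=\mathrm{Sym}(V)$; groups act on functions by $(gf)(u)=f(g^{-1}u)$. Let $Z_k$ be the center of $\mathbf H_k$, let $P=\mathbb C[V]^W\otimes\mathbb C[V^*]^W$, and let $\mathbf e=|W|^{-1}\sum_{w\in W}w$. We use three results of Etingof and Ginzburg \cite{EG}.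
\begin{itemize}
\item[(EG1)] (PBW) Multiplication $\mathbb C[V]\otimes\mathbb CW\otimes\mathbb C[V^*]\to\mathbf H_k$ is bijective, for any order of the three factors.
\item[(EG2)] $P\subset Z_k$, and $Z_k$ is a finite $P$-module.
\item[(EG3)] (Satake isomorphism) The map $Z_k\to\mathbf e\mathbf H_k\mathbf e$, $z\mapsto z\mathbf e$, is bijective.
\end{itemize}
The \emph{Calogero--Moser space} is $\mathcal Z_k=\operatorname{Spec}Z_k$, a normal irreducible affine variety, and (EG2) gives a finite morphism
\[
\Upsilon_k:\mathcal Z_k\longrightarrow V/W\times V^*/W .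
\]
For $k=0$ we have $\mathbf H_0=\mathbb C[V\times V^*]\rtimes W$ and $\mathcal Z_0=(V\times V^*)/W$. Throughout, points are closed points and fixed-point varieties carry the reduced structure.

Give $V^*$ degree $1$, $V$ degree $-1$ and $W$ degree $0$. The relations \eqref{eq:rel} are homogeneous, so $\mathbf H_k$ and $Z_k$ are graded, and $\mathbb C^\times$ acts on $\mathcal Z_k$ in such a way that $h(t\cdot z)=t^dh(z)$ for $h\in Z_k$ of degree $d$. The fixed points of this action are tied to the characters of $W$. For $\chi\in\mathrm{Irr}(W)$ let $E_\chi$ be a $\mathbb CW$-module affording $\chi$. Put $\mathbf H^-=\mathbb C[V^*]\rtimes W\subset\mathbf H_k$ and let $V$ act by $0$ on $E_\chi$. The \emph{Verma module} and the \emph{baby Verma module} are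
\[
\Delta(\chi)=\mathbf H_k\otimes_{\mathbf H^-}E_\chi,\qquad \bar\Delta(\chi)=\Delta(\chi)/\mathbb C[V]^W_+\Delta(\chi),
\]
where the subscript $+$ denotes the ideal of invariants without constant term. The center $Z_k$ acts on the simple quotient of $\bar\Delta(\chi)$ through a character, that is, a point $\varphi_k(\chi)$ of $\mathcal Z_k$. This is Gordon's surjective map $\varphi_k:\mathrm{Irr}(W)\to\mathcal Z_k^{\mathbb C^\times}$. Its fibers $\mathfrak F_p=\varphi_k^{-1}(p)$ are the \emph{Calogero--Moser $k$-families} of $W$.

\subsection{Regular automorphisms and the conjecture}\label{ss:conj}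
Let $\tau$ be an element of finite order of the normalizer $\mathrm N_{\mathbf{GL}_{\mathbb C}(V)}(W)$ with $\tau(k)=k$, meaning $k(\tau^{-1}s\tau)=k(s)$ for all $s$. Acting on $V$, on $V^*$, and on $W$ by conjugation, $\tau$ preserves the relations \eqref{eq:rel}. So $\tau$ acts on the graded algebras $\mathbf H_k$ and $Z_k$ and on $\mathcal Z_k$, and $\Upsilon_k$ is $\tau$-equivariant. Put ${}^\tau\chi(w)=\chi(\tau^{-1}w\tau)$. Twisting the action of $\mathbf H_k$ on $\bar\Delta(\chi)$ by $\tau^{-1}$ gives $\bar\Delta({}^\tau\chi)$, whence $\varphi_k({}^\tau\chi)=\tau(\varphi_k(\chi))$.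

Let $V_{\mathrm{reg}}\subset V$ be the open set of vectors with trivial stabilizer in $W$. We assume throughout that $\tau$ is \emph{regular}, that is, $V_{\mathrm{reg}}^\tau\neq\varnothing$. Put $r=\dim V^\tau$ and $(\mathcal Z_k)_{\mathrm{reg}}=\Upsilon_k^{-1}(V_{\mathrm{reg}}/W\times V^*/W)$. It is known that $(\mathcal Z_k)_{\mathrm{reg}}^\tau\simeq(V_{\mathrm{reg}}^\tau\times V^{*\tau})/W^\tau$ is irreducible, and that its closure
\[
X=(\mathcal Z_k^\tau)_{\max}
\]
is the unique irreducible component of $\mathcal Z_k^\tau$ of maximal dimension, namely $2r$; Proposition~\ref{prop:X} contains a short proof of what we need. The variety $\mathcal Z_k^\tau$ may have points outside $X$ (Section~\ref{sec:example}), and one wants to know which $\mathbb C^\times$-fixed points lie on $X$, in terms of the character table.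

Let $G=W\langle\tau\rangle\subset\mathbf{GL}_{\mathbb C}(V)$, a finite group. If $\chi$ is $\tau$-stable (${}^\tau\chi=\chi$), fix a $\mathbb CG$-module structure on $E_\chi$ extending its $\mathbb CW$-module structure, with character $\tilde\chi$. By Schur's lemma, two choices for the action of $\tau$ differ by a root of unity, so $|\tilde\chi(\tau)|^2$ does not depend on the choice. For $p\in\mathcal Z_k^{\mathbb C^\times}$ with $\tau(p)=p$, the family $\mathfrak F_p$ is $\tau$-stable; let $\mathfrak F_p^\tau$ be the set of its $\tau$-stable characters and put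
\[
\sigma_p=\sum_{\chi\in\mathfrak F_p^\tau}|\tilde\chi(\tau)|^2 .
\]
Bonnaf\'e proved that $\sigma_p\neq0$ implies $p\in X$. The following conjecture is posed in \cite{Bon}.

\medskip\noindent\textbf{Conjecture.} \emph{Let $\tau$ be regular and let $p\in\mathcal Z_k^{\mathbb C^\times}$ with $\tau(p)=p$. Then $p\in X$ if and only if $\sigma_p\neq0$.}

\subsection{What $\sigma_p$ should count}\label{ss:guess}
Computing the trace of conjugation by $\tau$ on $\mathbb CW$ in two ways (Lemma~\ref{lem:coinv}) gives
\begin{equation}\label{eq:total}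
\sum_{\chi\ \tau\text{-stable}}|\tilde\chi(\tau)|^2=|W^\tau| ,
\end{equation}
a twisted form of $\sum_\chi\chi(1)^2=|W|$. So the numbers $\sigma_p$ distribute the integer $|W^\tau|$ among the $\tau$-fixed points $p$. Three cases are instructive.

If $\tau=\mathrm{Id}_V$, then $X=\mathcal Z_k$ and $\sigma_p=\sum_{\chi\in\mathfrak F_p}\chi(1)^2>0$.

If $k=0$, the origin is the only $\mathbb C^\times$-fixed point of $(V\times V^*)/W$, it lies in $X$, and $\sigma_0=|W^\tau|$ by \eqref{eq:total}. The map $V^\tau\to(V/W)^\tau$ is onto and its general fiber is a free $W^\tau$-orbit, and likewise for $V^*$ (Section~\ref{sec:inv} and the proof of Proposition~\ref{prop:X}). So the map from $X$ to $(V/W)^\tau\times(V^*/W)^\tau$ has degree $|W^\tau|^2/|W^\tau|=|W^\tau|$.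

If $\tau=\zeta w$ with $\zeta$ a root of unity and $w\in W$, then $\tau(k)=k$ for every $k$, and regularity means that $wv=\zeta^{-1}v$ for some $v\in V_{\mathrm{reg}}$. Since $w$ acts trivially on $Z_k$, the element $\tau$ acts on $\mathcal Z_k$ as $\zeta\in\mathbb C^\times$. Every $p\in\mathcal Z_k^{\mathbb C^\times}$ is $\tau$-fixed, every $\chi$ is $\tau$-stable, and $|\tilde\chi(\tau)|=|\chi(w)|$ by Schur's lemma. The conjecture says that $p\in X$ if and only if some character in $\mathfrak F_p$ does not vanish at $w$.

The second case suggests that $|W^\tau|$ is the number of points in a general fiber of $\Upsilon_k|_X$, and that $\sigma_p$ of these points converge to $p$ when the base point tends to the origin. This guess implies the conjecture, and it is correct.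

\subsection{Results}
Let $\mathcal L=\Upsilon_k^{-1}(V/W\times0)$. It contains every $\mathbb C^\times$-fixed point of $\mathcal Z_k$ (Proposition~\ref{prop:blocks}).

\begin{theorem}\label{thm:main}
Let $\tau$ be regular and fix $v\in V_{\mathrm{reg}}^\tau$. Let $p\in\mathcal Z_k^{\mathbb C^\times}$ with $\tau(p)=p$, and let $S_p^\tau$ be the set of $\tau$-fixed points $z\in\Upsilon_k^{-1}(Wv,0)$ that lie in the connected component of $\mathcal L$ containing $p$. Then
\[
\sum_{\chi\in\mathfrak F_p^\tau}|\tilde\chi(\tau)|^2=\sum_{z\in S_p^\tau}m_z ,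
\]
where the $m_z\ge1$ are the integers defined in \eqref{eq:mz}. Moreover, $S_p^\tau\neq\varnothing$ if and only if $p\in X$. Hence $p\in X$ if and only if $\sum_{\chi\in\mathfrak F_p^\tau}|\tilde\chi(\tau)|^2\neq0$.
\end{theorem}

Thus the conjecture is true. The proof gives both implications at once and does not use the known one. In the next statement, the rank of a finite module over a domain is the dimension of its localization at the fraction field, and the degree of $X\to B$ is the rank of $\mathbb C[X]$ over $\mathbb C[B]$.

\begin{theorem}\label{thm:degree}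
Let $\tau$ be regular and let $B=(V/W)^\tau\times(V^*/W)^\tau$. Then $B\simeq\mathbb A^{2r}$, and $\Upsilon_k$ restricts to a finite surjective morphism $X\to B$ of degree $|W^\tau|$. For every $\tau$-fixed $p\in\mathcal Z_k^{\mathbb C^\times}$, the local degree at $p$,
\[
\deg_p=\operatorname{rank}_{\widehat{\mathcal O}_{B,0}}\widehat{\mathcal O}_{X,p}\qquad(\text{with }\deg_p=0\text{ if }p\notin X),
\]
equals $\sum_{\chi\in\mathfrak F_p^\tau}|\tilde\chi(\tau)|^2$. In particular this sum is a nonnegative integer, and $|X^{\mathbb C^\times}|\le|W^\tau|$.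
\end{theorem}

\begin{remark}\label{rem:convention}
One may also define baby Verma modules with the roles of $V$ and $V^*$ exchanged. For $s$ acting on $V^*$ the roles of $\alpha_s$ and $\alpha_s^\vee$ are exchanged, and $[x,y]=-[y,x]$; so the algebra $\mathbf H_k$ of $(V,W)$ is the algebra $\mathbf H_{-k}$ of $(V^*,W)$, with the same action of $\tau$ and the opposite grading. The $\mathbb C^\times$-fixed points are the same, $\tau$ is regular on $V^*$ with $\dim V^{*\tau}=r$ (Section~\ref{sec:inv}), and in both settings $(\mathcal Z_k^\tau)_{\max}$ is the unique irreducible component of $\mathcal Z_k^\tau$ of dimension $2r$. Hence the conjecture and Theorem~\ref{thm:degree} for the opposite convention are our results applied to $(V^*,W,-k,\tau)$.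
\end{remark}

\subsection{The method}\label{ss:method}
At the point $p$ the space $\mathcal Z_k$ may be singular, and we have no equations for it. We therefore move from the fiber of $\Upsilon_k$ over $(0,0)$ to the fiber over $(Wv,0)$. This base point has three virtues. It is fixed by $\tau$. It lies in $V/W\times0$, over which the Verma modules live and over which $\mathbb C^\times$ contracts each connected component of $\mathcal L$ to a single fixed point. And it lies in $V_{\mathrm{reg}}/W\times V^*/W$, over which $\mathcal Z_k$ is the smooth variety $(V_{\mathrm{reg}}\times V^*)/W$.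

Let $A=Z_k\otimes_P\mathbb C_{(Wv,0)}$ be the coordinate ring of the scheme-theoretic fiber. It is a finite-dimensional algebra, the product of its local factors $A_z$. Let $A^{(p)}$ be the product of the $A_z$ with $z$ in the component of $\mathcal L$ containing $p$. We compute the trace of $\tau$ on $A^{(p)}$ twice. A filtration by Verma modules gives $\sigma_p$ (Section~\ref{sec:global}). A Koszul complex shows that each $\tau$-fixed point $z$ contributes a \emph{positive} integer $m_z$, so that no cancellation can occur (Section~\ref{sec:local}). A dimension count relates these points $z$ to the condition $p\in X$ (Section~\ref{sec:proof1}), and a completion argument identifies $\sum m_z$ with $\deg_p$ (Section~\ref{sec:proof2}).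

\section{An example: the symmetric group $\mathfrak S_3$}\label{sec:example}

If $\dim V=1$ and $W\neq1$, a regular $\tau$ fixes a nonzero vector and is the identity. So we go to rank two. Let $\omega=e^{2\pi i/3}$, let $y_1,y_2$ be a basis of $V$ with dual basis $x_1,x_2$, and let $W\simeq\mathfrak S_3$ be generated by the reflections $s_j$ ($j=0,1,2$) with $s_jy_1=\omega^{-j}y_2$ and $s_jy_2=\omega^jy_1$. We take $\alpha_j=x_1-\omega^jx_2$, so $s_j(\alpha_j)=-\alpha_j$. The invariants are generated by
\[
f_1=y_1y_2,\quad f_2=y_1^3+y_2^3\quad\text{and}\quad g_1=x_1x_2,\quad g_2=x_1^3+x_2^3 .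
\]
The parameter $k$ is a single number; put $c=-k/2$. Let $\tau=-s_0$. Then $V^\tau$ is the line through $v=y_1-y_2$, and $\alpha_j(v)=1+\omega^j$ takes the nonzero values $2,-\omega^2,-\omega$. So $\tau$ is regular, $r=1$ and $W^\tau=\{1,s_0\}$. By Section~\ref{ss:guess}, all $p$ are $\tau$-fixed and $|\tilde\chi(\tau)|^2=|\chi(s_0)|^2$, which is $1,1,0$ for the trivial character $1$, the sign character $\mathrm{sgn}$ and the character $\rho$ of degree $2$.

We borrow two general facts. First (Proposition~\ref{prop:dunkl} and Corollary~\ref{cor:fiber}), $\mathbf H_k$ embeds in $\mathbb C[V_{\mathrm{reg}}\times V^*]\rtimes W$ by $x\mapsto x$, $w\mapsto w$ and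
\[
y_1\mapsto D_1=y_1+c\sum_j\alpha_j^{-1}s_j,\qquad y_2\mapsto D_2=y_2-c\sum_j\omega^j\alpha_j^{-1}s_j ;
\]
an element is central exactly when its image lies in $\mathbb C[V_{\mathrm{reg}}\times V^*]^W$; and $A=\mathbb C[V^*]/(F_1,F_2)$, where $F_i$ is the function $f_i(D_1,D_2)$ restricted to $\{v\}\times V^*$. Second (Proposition~\ref{prop:blocks}), every point $z\in\mathcal L$ has a limit $\lim_{t\to0}t\cdot z$, which is the unique fixed point in the connected component of $z$.

\emph{The families.} Let $\mathrm{eu}=x_1y_1+x_2y_2-c\sum_js_j\in\mathbf H_k$. Since $x_1-\omega^jx_2=\alpha_j$, its image is $x_1D_1+x_2D_2-c\sum_js_j=x_1y_1+x_2y_2$, so $\mathrm{eu}$ is central of degree $0$. It acts on the generating subspace $E_\chi$ of $\Delta(\chi)$ as $-c\sum_js_j$, that is, by the scalar $-3c\chi(s_0)/\chi(1)$. For $k\neq0$ the values $-3c,3c,0$ are distinct, so there are three fixed points $p_1,p_{\mathrm{sgn}},p_\rho$ and the families are singletons.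

\emph{The fiber.} Since $f_i(D_1,D_2)$ is central, it equals its coefficient of $1\in W$. A product of an odd number of reflections is not $1$, and $\alpha_j^{-1}s_j\,h\,\alpha_j^{-1}s_j=-\alpha_j^{-2}s_j(h)$ for a function $h$. Put $\Sigma_m=\sum_j\omega^{mj}\alpha_j^{-2}$. The coefficient of $1$ in $D_1D_2$ is $y_1y_2+c^2\Sigma_1$. In $D_1^3$, the terms with two reflections have the factor $y_1$ on the left, in the middle or on the right, so the coefficient of $1$ is $y_1^3-c^2\sum_j\alpha_j^{-2}(2y_1+\omega^{-j}y_2)$; in $D_2^3$ it is $y_2^3-c^2\sum_j\omega^{2j}\alpha_j^{-2}(2y_2+\omega^jy_1)$. Hence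
\[
f_1(D_1,D_2)=y_1y_2+c^2\Sigma_1,\qquad f_2(D_1,D_2)=y_1^3+y_2^3-3c^2(\Sigma_0y_1+\Sigma_2y_2).
\]
At $v$ the values of $\alpha_j^{-2}$ are $\frac14,\omega^2,\omega$, so $\Sigma_0=\Sigma_2=-\frac34$ and $\Sigma_1=\frac94$. Use the coordinates $a=y_1+y_2$ and $b=y_1-y_2$ on $V^*$, for which $\tau a=-a$, $\tau b=b$ and $V^{*\tau}=\{a=0\}$. From $4y_1y_2=a^2-b^2$ and $4(y_1^3+y_2^3)=a(a^2+3b^2)$ we get $4F_1=a^2-b^2+9c^2$ and $F_2=a(F_1+b^2)$. Thus
\[
A=\mathbb C[a,b]/(a^2-b^2+9c^2,\ ab^2).
\]
Let $k\neq0$. The points $(a,b)=(0,\pm3c)$ are reduced and fixed by $\tau$. The points $(\pm3ic,0)$ have local algebra $\mathbb C[b]/(b^2)$ and are exchanged by $\tau$. On the fiber, $\mathrm{eu}$ restricts to $y_1-y_2=b$. Having degree $0$, the function $\mathrm{eu}$ takes the same value at $z\in\mathcal L$ and at its limit, and this sorts the four points: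
\begin{center}
\begin{tabular}{c|c|c|c|c|c}
$\chi$ & $\mathrm{eu}(p_\chi)$ & points $(a,b)$ & $\dim A^{(p_\chi)}$ & $\operatorname{Tr}(\tau\,|\,A^{(p_\chi)})$ & $|\chi(s_0)|^2$\\ \hline
$1$ & $-3c$ & $(0,-3c)$ & $1$ & $1$ & $1$\\
$\mathrm{sgn}$ & $3c$ & $(0,3c)$ & $1$ & $1$ & $1$\\
$\rho$ & $0$ & $(\pm3ic,0)$ & $4$ & $0$ & $0$
\end{tabular}
\end{center}
The dimensions are the numbers $\chi(1)^2$, the traces are the numbers $\sigma_p$, and a trace vanishes exactly when $\tau$ fixes no point.

\emph{The component $X$.} The points $(0,\pm3c)$ lie in $X$, hence so do their limits $p_1$ and $p_{\mathrm{sgn}}$. At the image of a point $(tv,\xi)$ with $a(\xi)=0$ we have $g_1=-t^2$, $\mathrm{eu}=tb$ and $4f_1=-b^2+9c^2t^{-2}$. So the relation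
\[
\mathrm{eu}^2=4g_1f_1+9c^2
\]
holds on $X$. It fails at $p_\rho$, where $\mathrm{eu}=g_1=f_1=0$; so $p_\rho\in\mathcal Z_k^\tau\setminus X$. Here $B$ is the plane with coordinates $g_1,f_1$, the function field of $X$ is $\mathbb C(t^2,tb)=\mathbb C(g_1,f_1,\mathrm{eu})$, and $X\to B$ has degree $2=|W^\tau|$.

\emph{The case $k=0$.} Now $A=\mathbb C[a,b]/(a^2-b^2,a^3)$ is local, with basis $1,a,a^2,b,ab,a^2b$. The trace of $\tau$ is $1-1+1+1-1+1=2=\sigma_0$. It is an alternating sum, yet it equals a dimension, that of $A/(a)=\mathbb C[b]/(b^2)$, the fiber cut down to $V^{*\tau}$. Proposition~\ref{prop:local} explains this.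

\begin{remark}\label{rem:nonregular}
Regularity cannot be dropped. Take $k\neq0$ and replace $\tau$ by $s_0$, which is not regular because its fixed space is a reflecting hyperplane. It acts trivially on $\mathcal Z_k$, so its fixed locus is the irreducible variety $\mathcal Z_k\ni p_\rho$, while $|\rho(s_0)|^2=0$. The action of $\tau$ on $\mathcal Z_k$ depends only on the coset $W\tau$, but $\sigma_p$ depends on $\tau$ itself.
\end{remark}

\section{Invariant theory of a regular element}\label{sec:inv}

From now on $\tau$ is as in Section~\ref{ss:conj} and $v\in V^\tau_{\mathrm{reg}}$ is fixed. This section collects everything that regularity gives; the parameter $k$ does not appear. We use two classical theorems. By \emph{Chevalley's theorem}, $\mathbb C[V]^W$ is a polynomial algebra on $n$ homogeneous generators and $\mathbb C[V]$ is free of rank $|W|$ over it; the same holds for $V^*$. By \emph{Steinberg's theorem}, $V_{\mathrm{reg}}$ is the complement of the reflecting hyperplanes $\ker\alpha_s$.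

Since $G$ is finite, every $\mathbb CG$-module is semisimple, taking $W$-invariants is exact, and $V$ carries a $G$-invariant Hermitian form. The form gives a $G$-equivariant antilinear bijection $V\to V^*$. So $\dim V^{*\tau}=r$, and the image $v'$ of $v$ lies in $V^{*\tau}$ and has trivial stabilizer in $W$. We shall often use the following observation, valid for any variety on which $\tau$ acts:
\begin{equation}\label{eq:vanish}
\text{if }\tau h=\mu h\text{ with }\mu\neq1,\text{ then }h\text{ vanishes at every }\tau\text{-fixed point }z,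
\end{equation}
because $h(z)=h(\tau^{-1}z)=\mu h(z)$.

Let $\mathfrak m_v\subset\mathbb C[V]^W$ and $\mathfrak m_{v'}\subset\mathbb C[V^*]^W$ be the maximal ideals of the orbits $Wv$ and $Wv'$. Both are $\tau$-stable.

\begin{lemma}\label{lem:orbit}
The algebra $\mathbb C[V]/\mathfrak m_v\mathbb C[V]$ is the algebra $\mathbb C[Wv]$ of functions on the orbit $Wv$. Likewise $\mathbb C[V^*]/\mathfrak m_{v'}\mathbb C[V^*]=\mathbb C[Wv']$.
\end{lemma}

\begin{proof}
By Chevalley's theorem the left side has dimension $|W|$. It surjects onto $\mathbb C[Wv]$, which has dimension $|W|$ because the orbit is free.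
\end{proof}

Let $y_1,\dots,y_n$ be a basis of $V$ with $\tau y_i=\lambda_iy_i$, numbered so that $\lambda_i=1$ if and only if $i\le r$. By \eqref{eq:vanish} and a dimension count, $V^{*\tau}=\{y_{r+1}=\dots=y_n=0\}$. Let $I=\mathbb C[V^*]^W_+$. The space $I/I^2$ has dimension $n$; lifting a basis of homogeneous $\tau$-eigenvectors to homogeneous $\tau$-eigenvectors in $I$, we obtain algebraically independent generators $f_1,\dots,f_n$ of $\mathbb C[V^*]^W$ that are eigenvectors of $\tau$. Choose generators $g_1,\dots,g_n$ of $\mathbb C[V]^W$ in the same way. The next lemma is the key consequence of regularity: near $v'$ the quotient map $V^*\to V^*/W$ is a $\tau$-equivariant local isomorphism, so $\tau$ has the same eigenvalues upstairs and downstairs.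

\begin{lemma}\label{lem:eigen}
The generators can be numbered so that $\tau f_i=\lambda_if_i$ and $\tau g_i=\lambda_i^{-1}g_i$ for all $i$.
\end{lemma}

\begin{proof}
Write $\tau f_i=\varepsilon_if_i$. Let $\mathfrak n$ be the maximal ideal of the local ring $\mathcal O_{V^*,v'}$. By Lemma~\ref{lem:orbit}, $\mathfrak m_{v'}$ generates the ideal of the finite set $Wv'$, so it generates $\mathfrak n$ after localization. Hence the $\tau$-equivariant map $\mathfrak m_{v'}/\mathfrak m_{v'}^2\to\mathfrak n/\mathfrak n^2$ is surjective, and it is bijective because both sides have dimension $n$. The classes of the $y_j-y_j(v')$ form a basis of $\mathfrak n/\mathfrak n^2$. By \eqref{eq:vanish}, $y_j(v')=0$ unless $\lambda_j=1$, so $y_j-y_j(v')$ is an eigenvector with eigenvalue $\lambda_j$. In the same way the classes of the $f_i-f_i(v')$ form a basis of $\mathfrak m_{v'}/\mathfrak m_{v'}^2$ with eigenvalues $\varepsilon_i$. So $\{\varepsilon_i\}=\{\lambda_i\}$ as multisets. The same argument at $v\in V$ treats the $g_i$, since $\tau$ acts on $V^*$ with eigenvalues $\lambda_i^{-1}$.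
\end{proof}

We fix such a numbering. Without regularity the lemma fails: for $V=\mathbb C$, $W=\{\pm1\}$ and $\tau$ a scalar $\zeta$ of order $3$, we have $\lambda_1=\zeta$ while $f_1=y_1^2$ has eigenvalue $\zeta^2$.

\begin{corollary}\label{cor:B}
In the coordinates $g_1,\dots,g_n$ on $V/W\simeq\mathbb A^n$, the variety $(V/W)^\tau$ is the linear subspace $\{g_{r+1}=\dots=g_n=0\}$, and $(V^*/W)^\tau=\{f_{r+1}=\dots=f_n=0\}$. Thus $B\simeq\mathbb A^{2r}$ with $\mathbb C[B]=\mathbb C[g_1,\dots,g_r,f_1,\dots,f_r]$. Moreover, every $\tau$-stable $W$-orbit in $V$ meets $V^\tau$.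
\end{corollary}

\begin{proof}
A point $b$ of $V/W$ is fixed if and only if $g_i(b)=\lambda_i^{-1}g_i(b)$ for all $i$; the same holds for $V^*/W$. The quotient map $V\to V/W$ is finite, so the image of $V^\tau$ is a closed subset of dimension $r$ of the irreducible variety $(V/W)^\tau$ of dimension $r$; hence it is all of it.
\end{proof}

The next lemma computes the fiber at $Wv$ of a module of covariants. It will be used both for the center and for the Verma modules.

\begin{lemma}\label{lem:eval}
Let $N$ be a $\mathbb CG$-module and let $G$ act diagonally on $\mathbb C[V]\otimes N$. Then $f\otimes m\mapsto f(v)m$ induces a $\tau$-equivariant isomorphism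
\[
(\mathbb C[V]\otimes N)^W/\mathfrak m_v(\mathbb C[V]\otimes N)^W\simeq N .
\]
If $\dim N<\infty$, then $(\mathbb C[V]\otimes N)^W$ is a projective $\mathbb C[V]^W$-module.
\end{lemma}

\begin{proof}
The projection $\mathbf e$ onto $W$-invariants is $\mathbb C[V]^W$-linear. Applying it to $\mathfrak m_v(\mathbb C[V]\otimes N)=\mathfrak m_v\mathbb C[V]\otimes N$ gives $\mathfrak m_v(\mathbb C[V]\otimes N)^W=(\mathfrak m_v\mathbb C[V]\otimes N)^W$. By exactness of invariants and Lemma~\ref{lem:orbit}, the quotient is $(\mathbb C[Wv]\otimes N)^W$. Now $\mathbb C[Wv]\otimes N$ is the space of maps $\Phi:Wv\to N$, with $(g\Phi)(u)=g(\Phi(g^{-1}u))$, and its invariants are the $W$-equivariant maps. As the orbit is free, $\Phi\mapsto\Phi(v)$ identifies them with $N$, and $(\tau\Phi)(v)=\tau(\Phi(\tau^{-1}v))=\tau(\Phi(v))$. Finally, $(\mathbb C[V]\otimes N)^W$ is the image of $\mathbf e$, hence a direct summand of the free $\mathbb C[V]^W$-module $\mathbb C[V]\otimes N$.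
\end{proof}

Let $C=\mathbb C[V^*]/I\,\mathbb C[V^*]=\bigoplus_{j\ge0}C_j$ be the \emph{coinvariant algebra}, graded by polynomial degree. It is a $G$-module of dimension $|W|$. For a $W$-module $N$ let $N_\chi$ be its $\chi$-isotypic component; if $N$ is a $G$-module, then $\tau N_\chi=N_{{}^\tau\chi}$. The numbers $|\tilde\chi(\tau)|^2$ enter the proof only through the following lemma.

\begin{lemma}\label{lem:coinv}
If $\chi$ is $\tau$-stable, then $\operatorname{Tr}(\tau\,|\,C_\chi)=|\tilde\chi(\tau)|^2$. Moreover, \eqref{eq:total} holds.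
\end{lemma}

\begin{proof}
We first show that $C\simeq\mathbb C[Wv']$ as $G$-modules. By Lemma~\ref{lem:orbit}, $\mathbb C[Wv']$ is the quotient of $\mathbb C[V^*]$ by the ideal generated by the $f_i-f_i(v')$. Filter it by the images of the spaces of polynomials of degree $\le d$; this filtration is $G$-stable. The associated graded algebra is a $G$-equivariant quotient of $\mathbb C[V^*]$ in which the leading forms $f_i$ vanish, so it is a quotient of $C$. Both have dimension $|W|$, so they are equal, and a filtered $G$-module is isomorphic to its associated graded module by semisimplicity.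

The bijection $W\to Wv'$, $w\mapsto wv'$, satisfies $\tau(wv')=(\tau w\tau^{-1})v'$. Using the basis of indicator functions, we get $C\simeq\mathbb CW$, with $W$ acting by left multiplication and $\tau$ by conjugation. Let $\chi$ be $\tau$-stable and let $\tilde\rho:\mathbb CG\to\operatorname{End}(E_\chi)$ afford $\tilde\chi$. The isotypic component $(\mathbb CW)_\chi$ is the two-sided ideal that $\tilde\rho$ maps isomorphically onto $\operatorname{End}(E_\chi)$, and conjugation by $\tau$ corresponds to $\phi\mapsto T\phi T^{-1}$ with $T=\tilde\rho(\tau)$. The trace of this map is $\operatorname{Tr}(T)\operatorname{Tr}(T^{-1})=|\tilde\chi(\tau)|^2$, since $T$ has finite order. The components $(\mathbb CW)_\chi$ with ${}^\tau\chi\neq\chi$ are permuted without fixed points and contribute $0$ to the trace of $\tau$ on $\mathbb CW$. Computed on the basis $W$, this trace is $|W^\tau|$.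
\end{proof}

\section{The regular locus and the component $X$}\label{sec:reg}

The group $G$ acts on $\mathbf H_k$ by automorphisms, $w\in W$ acting by conjugation. We need a description of $(\mathcal Z_k)_{\mathrm{reg}}$ that is compatible with $\tau$. Dunkl operators provide one: after inverting the $\alpha_s$, a change of the generators $y$ removes the parameter $k$.

Let $\delta=(\prod_s\alpha_s)^{|G|}$. As $G$ permutes the lines $\mathbb C\alpha_s$, it multiplies $\prod_s\alpha_s$ by a linear character, so $\delta\in\mathbb C[V]^G$. By Steinberg's theorem $V_{\mathrm{reg}}=\{\delta\neq0\}$, so $(\mathcal Z_k)_{\mathrm{reg}}=\operatorname{Spec}Z_k[\delta^{-1}]$. Let $\mathcal R=\mathbb C[V_{\mathrm{reg}}\times V^*]\rtimes W$. Put $c_s=k(s)/(\det(s)^{-1}-1)$ and, for $y\in V$,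
\[
D_y=y+\sum_{s\in\mathrm{Ref}(W)}c_s\,\frac{\langle y,\alpha_s\rangle}{\alpha_s}\,s\ \in\mathcal R .
\]

\begin{proposition}\label{prop:dunkl}
The assignments $x\mapsto x$, $w\mapsto w$, $y\mapsto D_y$ define a $\tau$-equivariant isomorphism $\mathbf H_k[\delta^{-1}]\simeq\mathcal R$. An element of $\mathbf H_k$ is central if and only if its image lies in $\mathbb C[V_{\mathrm{reg}}\times V^*]^W$, and $Z_k[\delta^{-1}]\simeq\mathbb C[V_{\mathrm{reg}}\times V^*]^W$. Thus there is a $\tau$-equivariant isomorphism $(\mathcal Z_k)_{\mathrm{reg}}\simeq(V_{\mathrm{reg}}\times V^*)/W$ over $V_{\mathrm{reg}}/W$, and $(\mathcal Z_k)_{\mathrm{reg}}$ is smooth of dimension $2n$.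
\end{proposition}

\begin{proof}
\emph{Equivariance.} Each summand of $D_y$ is independent of the scaling of $\alpha_s$. For $g\in G$, the form $g(\alpha_s)$ is a valid choice for $\alpha_{gsg^{-1}}$, we have $\langle y,\alpha_s\rangle=\langle g(y),g(\alpha_s)\rangle$, and $c_{gsg^{-1}}=c_s$ because $\tau(k)=k$. Hence $g(D_y)=D_{g(y)}$; in particular $wD_yw^{-1}=D_{w(y)}$ for $w\in W$.

\emph{The commutator $[D_y,x]$.} Since $s(\alpha_s^\vee)=\det(s)\alpha_s^\vee$, we have, with $\nu_s=\langle\alpha_s^\vee,\alpha_s\rangle$,
\[
s(y)-y=\frac{\det(s)-1}{\nu_s}\langle y,\alpha_s\rangle\alpha_s^\vee,\qquad s(x)-x=\frac{\det(s)^{-1}-1}{\nu_s}\langle\alpha_s^\vee,x\rangle\alpha_s .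
\]
From $[\alpha_s^{-1}s,x]=\alpha_s^{-1}(s(x)-x)s$ we get $[D_y,x]=\sum_sk(s)\nu_s^{-1}\langle y,\alpha_s\rangle\langle\alpha_s^\vee,x\rangle s$, the third relation in \eqref{eq:rel}.

\emph{An observation.} Let $\sum_wh_ww\in\mathcal R$, with $h_w\in\mathbb C[V_{\mathrm{reg}}\times V^*]$, commute with all $x\in V^*$. Then $h_w(w(x)-x)=0$ for all $x$ and $w$. As $W$ acts faithfully on $V^*$ and $\mathbb C[V_{\mathrm{reg}}\times V^*]$ is a domain, $h_w=0$ for $w\neq1$.

\emph{The $D_y$ commute.} We have $[s,D_{y'}]=D_{s(y')-y'}\,s=(\det(s)-1)\nu_s^{-1}\langle y',\alpha_s\rangle D_{\alpha_s^\vee}s$. Therefore $[[D_y,x],D_{y'}]$ is a sum over $s$ of terms $\langle y,\alpha_s\rangle\langle y',\alpha_s\rangle$ times an element independent of $y,y'$; it is symmetric in $y,y'$. The Jacobi identity gives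
\[
[[D_y,D_{y'}],x]=[[D_y,x],D_{y'}]-[[D_{y'},x],D_y]=0 ,
\]
so by the observation $[D_y,D_{y'}]$ equals its coefficient of $1$. Choose $\alpha_{s^{-1}}=\alpha_s$. The coefficient of $1$ in $D_yD_{y'}$ comes from $yy'$ and from the pairs $(s,s^{-1})$; it is
\[
yy'+\sum_sc_sc_{s^{-1}}\frac{\langle y,\alpha_s\rangle\langle y',\alpha_s\rangle}{\alpha_s\,s(\alpha_s)} ,
\]
which is symmetric in $y,y'$. Hence $[D_y,D_{y'}]=0$.

\emph{Bijectivity.} We have obtained a $\tau$-equivariant morphism $\mathbf H_k\to\mathcal R$. The element $\delta$ is central in $\mathbf H_k$ by (EG2), it is not a zero divisor by (EG1), and its image is invertible; so the morphism extends to $\mathbf H_k[\delta^{-1}]$. By (EG1), both $\mathbf H_k[\delta^{-1}]$ and $\mathcal R$ are identified with $\mathbb C[V_{\mathrm{reg}}]\otimes\mathrm{Sym}(V)\otimes\mathbb CW$. Filter both by the degree in $\mathrm{Sym}(V)$; on $\mathcal R$ this is an algebra filtration, and $D_y-y$ has filtration degree $0$. So a product of $d$ operators $D_y$ equals the product of the corresponding $y$ modulo terms of degree $<d$.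 The morphism is thus filtered and induces the identity on the associated graded spaces, hence it is bijective.

\emph{Centers.} By the observation, a central element of $\mathcal R$ is a function, and it commutes with $W$ if and only if it is invariant; so the center of $\mathcal R$ is $\mathbb C[V_{\mathrm{reg}}\times V^*]^W$. For $h\in\mathbf H_k$, the element $h\delta^{-m}$ is central in $\mathbf H_k[\delta^{-1}]$ if and only if $h\in Z_k$; so the center of $\mathbf H_k[\delta^{-1}]$ is $Z_k[\delta^{-1}]$. The isomorphism is the identity on $\mathbb C[V]^W$. Finally $W$ acts freely on the smooth variety $V_{\mathrm{reg}}\times V^*$, so the quotient is smooth.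
\end{proof}

The isomorphism is not compatible with the projections to $V^*/W$: the function $f\in\mathbb C[V^*]^W\subset Z_k$ becomes $f(D)$, obtained by substituting $D_y$ for $y$.

\begin{corollary}\label{cor:fiber}
Restriction to $\{v\}\times V^*$ induces a $\tau$-equivariant isomorphism of algebras $Z_k/\mathfrak m_vZ_k\simeq\mathbb C[V^*]$, for the linear action of $\tau$ on $V^*$. Let $F_i\in\mathbb C[V^*]$ be the image of $f_i$. Then $\tau F_i=\lambda_iF_i$ and $A\simeq\mathbb C[V^*]/(F_1,\dots,F_n)$.
\end{corollary}

\begin{proof}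
Since $\delta(v)\neq0$, localizing a $\mathbb C[V]^W$-module at $\delta$ does not change its quotient by $\mathfrak m_v$. Apply this to $Z_k$ and to $(\mathbb C[V]\otimes\mathbb C[V^*])^W$, whose localizations at $\delta$ are identified by Proposition~\ref{prop:dunkl}, and use Lemma~\ref{lem:eval} with $N=\mathbb C[V^*]$; evaluation at $v$ is a morphism of algebras. The last claim holds because the maximal ideal of $(Wv,0)$ in $P$ is generated by $\mathfrak m_v$ and $f_1,\dots,f_n$.
\end{proof}

\begin{proposition}\label{prop:X}
The map $V^\tau_{\mathrm{reg}}\times V^{*\tau}\to(\mathcal Z_k)^\tau_{\mathrm{reg}}$ is surjective and its fibers are the $W^\tau$-orbits. The closure $X$ of $(\mathcal Z_k)^\tau_{\mathrm{reg}}$ is irreducible of dimension $2r$, it is $\mathbb C^\times$-stable, and $X\cap(\mathcal Z_k)_{\mathrm{reg}}=(\mathcal Z_k)^\tau_{\mathrm{reg}}$. It is the unique irreducible component of $\mathcal Z_k^\tau$ of maximal dimension, and $\Upsilon_k$ restricts to a finite surjective morphism $X\to B$.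
\end{proposition}

\begin{proof}
Let $W(u,\xi)$ be a $\tau$-stable orbit in $V_{\mathrm{reg}}\times V^*$. By Corollary~\ref{cor:B} we may assume $u\in V^\tau$. If $\tau(u,\xi)=w(u,\xi)$, then $wu=u$, so $w=1$ and $\xi\in V^{*\tau}$. If $u$ and $wu$ both lie in $V^\tau_{\mathrm{reg}}$, then $\tau w\tau^{-1}u=\tau wu=wu$, so $w\in W^\tau$. This proves the first claim. As $V^\tau_{\mathrm{reg}}$ is a nonempty open subset of $V^\tau$, the variety $(\mathcal Z_k)^\tau_{\mathrm{reg}}$ is irreducible of dimension $2r$, and so is $X$. It is closed in $(\mathcal Z_k)_{\mathrm{reg}}$, which gives the formula for $X\cap(\mathcal Z_k)_{\mathrm{reg}}$, and it is $\mathbb C^\times$-stable because $\tau$ commutes with $\mathbb C^\times$ and $\delta$ is homogeneous.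

The finite equivariant morphism $\Upsilon_k$ maps $\mathcal Z_k^\tau$ into $B$, which is irreducible of dimension $2r$ (Corollary~\ref{cor:B}). So every irreducible closed subset $X'\subset\mathcal Z_k^\tau$ has dimension $\le2r$, and if $\dim X'=2r$ then $\Upsilon_k(X')=B$. In that case $X'$ has a point over $(Wv,0)$, so $X'\cap(\mathcal Z_k)_{\mathrm{reg}}$ is dense in $X'$ and contained in $X$; hence $X'=X$. Finally, $\mathbb C[X]$ is a quotient of $Z_k$, hence finite over $P$, and $P\to\mathbb C[X]$ factors through $\mathbb C[B]$ by \eqref{eq:vanish}.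
\end{proof}

\section{The connected components of $\mathcal L$}\label{sec:blocks}

On $\mathcal Z_k$ the group $\mathbb C^\times$ acts with weights of both signs. On $\mathcal L$ the generators $f_i$ of negative degree vanish and the action becomes contracting. This lets us attach to each fixed point $p$ an idempotent $e_p$ that can be evaluated both on Verma modules and on the fiber over $(Wv,0)$. Let
\[
Q=Z_k/IZ_k ,
\]
a graded algebra with an action of $\tau$, whose set of points is $\mathcal L$. We recall that if $\mathfrak a$ is an ideal of a commutative ring $S$ such that $\mathfrak a$ is nilpotent or $S$ is $\mathfrak a$-adically complete, then every idempotent of $S/\mathfrak a$ lifts uniquely to an idempotent of $S$; by uniqueness, orthogonal idempotents with sum $1$ lift to orthogonal idempotents with sum $1$.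

\begin{proposition}\label{prop:blocks}
We have $\mathcal Z_k^{\mathbb C^\times}=\Upsilon_k^{-1}(0,0)\subset\mathcal L$. There are orthogonal idempotents $e_p\in Q$ of degree $0$, indexed by $p\in\mathcal Z_k^{\mathbb C^\times}$, with $\sum_pe_p=1$ and $\tau(e_p)=e_{\tau(p)}$, such that the closed sets $\mathcal L_p=\{z\in\mathcal L:e_p(z)=1\}$ have the following properties. The point $p$ is the unique $\mathbb C^\times$-fixed point of $\mathcal L_p$; for every $z\in\mathcal L_p$ the orbit map $t\mapsto t\cdot z$ extends to a morphism $\mathbb A^1\to\mathcal L_p$ with value $p$ at $0$; and $\mathcal L_p$ is the connected component of $\mathcal L$ containing $p$.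
\end{proposition}

\begin{proof}
The $g_i$ have positive degree and the $f_i$ negative degree, so they vanish at every fixed point. Conversely, $\Upsilon_k^{-1}(0,0)$ is a finite set stable under a connected group, so it consists of fixed points.

By (EG2), $Q$ is generated by finitely many homogeneous elements as a module over $P/IP=\mathbb C[V]^W$, which is nonnegatively graded with finite-dimensional components. So the components of $Q$ are finite-dimensional and vanish in sufficiently negative degrees; elements of negative degree are therefore nilpotent. The nilradical is $\mathbb C^\times$-stable, hence graded. So $Q_{\mathrm{red}}$ is nonnegatively graded, and $(Q_{\mathrm{red}})_0$ is a finite-dimensional reduced algebra, a product of copies of $\mathbb C$.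

Let $\epsilon$ be a primitive idempotent of $(Q_{\mathrm{red}})_0$ and let $S=\epsilon Q_{\mathrm{red}}$, so $S=\bigoplus_{d\ge0}S_d$ with $S_0=\mathbb C$. At a fixed point all elements of positive degree vanish, so $\operatorname{Spec}S$ has exactly one fixed point, the maximal ideal $S_{>0}$. For a point $z$ of $\operatorname{Spec}S$, the algebra morphism $S\to\mathbb C[t]$, $h\mapsto h(z)t^d$ for $h\in S_d$, extends the orbit map to $\mathbb A^1$ and sends $0$ to the fixed point. In particular $\operatorname{Spec}S$ is connected. The sets $\operatorname{Spec}\epsilon Q_{\mathrm{red}}$ are closed, disjoint and cover $\mathcal L$, so they are its connected components, and they are indexed by the fixed points. The kernel of $Q_0\to(Q_{\mathrm{red}})_0$ is nilpotent, so the idempotents $\epsilon$ lift to idempotents $e_p\in Q_0$. The automorphism $\tau$ of $Q_0$ permutes them, and $\tau(e_p)$ takes the value $e_p(p)=1$ at $\tau(p)$; so $\tau(e_p)=e_{\tau(p)}$.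
\end{proof}

\begin{lemma}\label{lem:verma}
The action of $Z_k$ on $\Delta(\chi)$ factors through $Q$, and $e_p$ acts on $\Delta(\chi)$ by $1$ if $\chi\in\mathfrak F_p$ and by $0$ otherwise.
\end{lemma}

\begin{proof}
The ideal $I$ consists of central elements that kill $E_\chi$, and $E_\chi$ generates $\Delta(\chi)$; so $I$ kills $\Delta(\chi)$. By (EG1), $\Delta(\chi)=\mathbb C[V]\otimes E_\chi$ is a graded $\mathbf H_k$-module with degree-$0$ part $E_\chi$. The element $e_p$ has degree $0$ and commutes with $\mathbf H_k$, so it acts on $E_\chi$ by a scalar (Schur's lemma), and then by the same scalar on $\Delta(\chi)$ and on the simple quotient of $\bar\Delta(\chi)$. On the latter, $e_p$ acts by its value at the fixed point $\varphi_k(\chi)$, which is $1$ if $\varphi_k(\chi)=p$ and $0$ otherwise.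
\end{proof}

The algebra $A$ of Section~\ref{ss:method} is $A=Q/\mathfrak m_vQ$. Put $S_p=\mathcal L_p\cap\Upsilon_k^{-1}(Wv,0)$; its set of $\tau$-fixed points is the set $S_p^\tau$ of Theorem~\ref{thm:main}. In the local algebra $A_z$ the idempotent $e_p$ is $1$ or $0$ according to its value at $z$, so
\begin{equation}\label{eq:Ap}
A^{(p)}=\prod_{z\in S_p}A_z=e_pA=e_pQ/\mathfrak m_v\,e_pQ .
\end{equation}
If $\tau(p)=p$, then $\tau$ acts on $A^{(p)}$.

\section{The trace via Verma modules}\label{sec:global}

The algebra $Q$ is a quotient of a center and carries no visible trace of the characters of $W$. The Satake isomorphism presents it as the space of $W$-invariants of an induced $\mathbf H_k$-module $M$, and $M$ is filtered by Verma modules, on which $e_p$ is known.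

\begin{proposition}\label{prop:global}
If $\tau(p)=p$, then $\operatorname{Tr}(\tau\,|\,A^{(p)})=\sigma_p$.
\end{proposition}

\begin{proof}
\emph{The module $M$.} Let $M=\mathbf H_k\mathbf e/I\,\mathbf H_k\mathbf e$, a left $\mathbf H_k$-module because $I$ is central. The group $G$ fixes $\mathbf e$ and stabilizes $I$, so it acts on $M$. For $w\in W$ this action is $h\mathbf e\mapsto wh\mathbf ew^{-1}=wh\mathbf e$, that is, left multiplication by $w$. Hence $M^W=\mathbf eM=\mathbf e\mathbf H_k\mathbf e/I\,\mathbf e\mathbf H_k\mathbf e$, and by (EG3) the map $q\mapsto q\mathbf e$ is a $\tau$-equivariant isomorphism of $Z_k$-modules $Q\simeq\mathbf eM$.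

Since $\mathbf e\in\mathbf H^-$, we have $\mathbf H_k\mathbf e=\mathbf H_k\otimes_{\mathbf H^-}\mathbf H^-\mathbf e$, and $f\mapsto f\mathbf e$ is an isomorphism of left $\mathbf H^-$-modules $\mathbb C[V^*]\simeq\mathbf H^-\mathbf e$. Dividing by $I$, we get
\[
M\simeq\mathbf H_k\otimes_{\mathbf H^-}C,\qquad g(h\otimes u)=g(h)\otimes g(u)\quad(g\in G).
\]

\emph{The filtration.} The subspaces $C_{\ge j}=\bigoplus_{i\ge j}C_i$ are $\tau$-stable $\mathbf H^-$-submodules of $C$, and $V$ acts by $0$ on $C_{\ge j}/C_{\ge j+1}=C_j$. By (EG1), $\mathbf H_k=\mathbb C[V]\otimes\mathbf H^-$ is a free right $\mathbf H^-$-module, so induction is exact. Thus $M$ has a finite filtration by $\tau$-stable $\mathbf H_k$-submodules with subquotients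
\[
\mathbf H_k\otimes_{\mathbf H^-}C_j=\mathbb C[V]\otimes C_j=\bigoplus_\chi\mathbb C[V]\otimes C_{j,\chi},
\]
on which $G$ acts diagonally and $\mathbb C[V]$ acts on the first factor. The summand indexed by $\chi$ is a direct sum of copies of $\Delta(\chi)$. Let $C_j^{(p)}=\bigoplus_{\chi\in\mathfrak F_p}C_{j,\chi}$; it is a $G$-submodule of $C_j$ because $\mathfrak F_p$ is $\tau$-stable. By Lemma~\ref{lem:verma}, $e_p$ acts on $\mathbb C[V]\otimes C_j$ as the projection onto $\mathbb C[V]\otimes C_j^{(p)}$.

The operators $\mathbf e$ and $e_p$ are commuting idempotents that preserve the filtration and commute with $\tau$ and with $\mathbb C[V]^W$. Taking the image of an idempotent is exact. So $e_pQ\simeq e_p\mathbf eM$ has a finite filtration by $\tau$-stable $\mathbb C[V]^W$-submodules with subquotients $(\mathbb C[V]\otimes C_j^{(p)})^W$.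

\emph{Specialization at $v$.} These subquotients are projective over $\mathbb C[V]^W$ (Lemma~\ref{lem:eval}). So the filtration splits over $\mathbb C[V]^W$, and reduction modulo $\mathfrak m_v$ yields a $\tau$-stable filtration of $A^{(p)}=e_pQ/\mathfrak m_ve_pQ$ whose subquotients are, by Lemma~\ref{lem:eval} again, the $\langle\tau\rangle$-modules $C_j^{(p)}$. Therefore
\[
\operatorname{Tr}(\tau\,|\,A^{(p)})=\operatorname{Tr}\Bigl(\tau\,\Big|\,\bigoplus_{\chi\in\mathfrak F_p}C_\chi\Bigr)=\sum_{\chi\in\mathfrak F_p^\tau}\operatorname{Tr}(\tau\,|\,C_\chi),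
\]
since $\tau$ permutes the isotypic components. Lemma~\ref{lem:coinv} concludes.
\end{proof}

\section{The trace at a fixed point of the fiber}\label{sec:local}

By Corollary~\ref{cor:fiber}, $\Upsilon_k^{-1}(Wv,0)$ is the finite set of common zeros of $F_1,\dots,F_n$ in $V^*$, its $\tau$-fixed points lie in $V^{*\tau}$, and $A_z=\mathcal O_{V^*,z}/(F_1,\dots,F_n)$. By \eqref{eq:vanish}, $F_{r+1},\dots,F_n$ vanish on $V^{*\tau}$. For a $\tau$-fixed point $z$ of the fiber put
\begin{equation}\label{eq:mz}
m_z=\dim_{\mathbb C}\mathcal O_{V^{*\tau},z}/(F_1|_{V^{*\tau}},\dots,F_r|_{V^{*\tau}})=\dim_{\mathbb C}A_z/(y_{r+1},\dots,y_n).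
\end{equation}
This number is finite because $A_z$ is finite-dimensional, and $m_z\ge1$ because all $F_i$ vanish at $z$.

A priori the trace of $\tau$ on $A_z$ is a sum of roots of unity that could vanish. In one variable, with $\tau y=\lambda y$, $\lambda\neq1$ and $F=y^d$, the trace on $\mathbb C[y]/(F)$ is
\[
1+\lambda+\dots+\lambda^{d-1}=\frac{1-\lambda^d}{1-\lambda} ,
\]
where $\lambda^d$ is the eigenvalue of the equation and $\lambda$ that of the variable. It is $0$ if $\lambda^d=1$, and it is $1$ if $\lambda^d=\lambda$. In our situation equations and variables have the same eigenvalues, by Lemma~\ref{lem:eigen}, and the analogous ratio is again $1$. Koszul complexes produce the numerator and the denominator.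

Let $\mathcal O$ be a commutative $\mathbb C$-algebra with an action of $\tau$, and let $\phi:U\to\mathcal O$ be a $\tau$-equivariant linear map from a finite-dimensional $\langle\tau\rangle$-module. The \emph{Koszul complex} $K(U;\mathcal O)$ has terms $\mathcal O\otimes\Lambda^iU$ and differential
\[
h\otimes u_1\wedge\dots\wedge u_i\longmapsto\sum_j(-1)^{j-1}\phi(u_j)h\otimes u_1\wedge\dots\wedge\widehat{u_j}\wedge\dots\wedge u_i ,
\]
and $\tau$ acts on it diagonally. We use three standard facts.
\begin{itemize}
\item[(K1)] $K(U\oplus U';\mathcal O)$ is the total complex of $K(U;\mathcal O)\otimes_{\mathcal O}K(U';\mathcal O)$.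
\item[(K2)] If $\phi$ sends a basis of $U$ to a regular sequence, then $K(U;\mathcal O)\to\mathcal O/(\phi(U))$ is a quasi-isomorphism. Tensoring with the bounded complex of free modules $K(U';\mathcal O)$, we see that $K(U\oplus U';\mathcal O)\to K(U';\mathcal O/(\phi(U)))$ is a quasi-isomorphism as well.
\item[(K3)] In a regular local ring of dimension $d$, any $d$ elements of the maximal ideal that generate an ideal with quotient of finite length form a regular sequence.
\end{itemize}

\begin{proposition}\label{prop:local}
For every $\tau$-fixed point $z\in\Upsilon_k^{-1}(Wv,0)$ we have $\operatorname{Tr}(\tau\,|\,A_z)=m_z$. Consequently, if $\tau(p)=p$, then $\operatorname{Tr}(\tau\,|\,A^{(p)})=\sum_{z\in S_p^\tau}m_z$.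
\end{proposition}

\begin{proof}
Let $\mathcal O=\mathcal O_{V^*,z}$, regular of dimension $n$, and $\mathcal O'=\mathcal O/(y_{r+1},\dots,y_n)=\mathcal O_{V^{*\tau},z}$, regular of dimension $r$ with trivial action of $\tau$. Let $U\subset\mathcal O$ be spanned by $y_{r+1},\dots,y_n$. Let $\Theta$ be a vector space with basis $\theta_1,\dots,\theta_n$ and $\tau\theta_i=\lambda_i\theta_i$, mapped equivariantly to $\mathcal O$ by $\theta_i\mapsto F_i$. The elements $y_{r+1},\dots,y_n$ form a regular sequence, being part of the system of coordinates $y_j-y_j(z)$ at $z$. The elements $F_1,\dots,F_n$ form a regular sequence by (K3), since $A_z$ has finite length. By (K2) we have $\tau$-equivariant quasi-isomorphisms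
\[
K(U;A_z)\longleftarrow K(\Theta\oplus U;\mathcal O)\longrightarrow K(\Theta;\mathcal O') .
\]
So the two outer complexes have the same homology $T_\bullet$ as $\langle\tau\rangle$-modules, and it is finite-dimensional because the left complex is. Let $\Sigma=\sum_i(-1)^i\operatorname{Tr}(\tau\,|\,T_i)$ and $\Pi=\prod_{j>r}(1-\lambda_j)$, a nonzero number. Recall that $\sum_i(-1)^i\operatorname{Tr}(\tau\,|\,\Lambda^iU)=\det(1-\tau\,|\,U)$.

On the left, the alternating sum of traces may be computed on the terms $A_z\otimes\Lambda^iU$. This gives $\Sigma=\operatorname{Tr}(\tau\,|\,A_z)\,\Pi$.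

On the right, write $\Theta=\Theta'\oplus\Theta''$, spanned by the $\theta_i$ with $i\le r$ and with $i>r$. The images of $F_{r+1},\dots,F_n$ in $\mathcal O'$ are $0$. The images of $F_1,\dots,F_r$ are $r$ elements of the regular local ring $\mathcal O'$ of dimension $r$, and the quotient $\bar A=\mathcal O'/(F_1,\dots,F_r)$ has finite dimension $m_z$; by (K3) they form a regular sequence. By (K2), $K(\Theta;\mathcal O')$ is quasi-isomorphic to $K(\Theta'';\bar A)$, which has zero differential. So $T_i=\bar A\otimes\Lambda^i\Theta''$ with $\tau$ acting trivially on $\bar A$, and $\Sigma=m_z\det(1-\tau\,|\,\Theta'')=m_z\,\Pi$.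

Dividing by $\Pi$ gives $\operatorname{Tr}(\tau\,|\,A_z)=m_z$. Lemma~\ref{lem:eigen} was used twice: exactly $r$ equations survive on the $r$-dimensional space $V^{*\tau}$, and $\tau$ has the same eigenvalues on $U$ and on $\Theta''$. Finally, if $\tau(p)=p$, then $\tau$ permutes the factors $A_z$ in \eqref{eq:Ap}, and only those with $\tau(z)=z$ contribute to the trace.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof1}

It remains to pass from the fiber over $(Wv,0)$ back to $p$. One direction follows the $\mathbb C^\times$-action. For the other, one must exclude that $X$ meets $\mathcal L_p$ only outside the regular locus. The intersection is too large for that, by Krull's theorem: in an irreducible affine variety of dimension $d$, every irreducible component of the common zero set of $r$ functions has dimension $\ge d-r$.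

\begin{proposition}\label{prop:geom}
If $\tau(p)=p$, then $p\in X$ if and only if $S_p^\tau\neq\varnothing$.
\end{proposition}

\begin{proof}
Let $z\in S_p^\tau$. Then $z\in(\mathcal Z_k)^\tau_{\mathrm{reg}}\subset X$. Since $X$ is closed and $\mathbb C^\times$-stable (Proposition~\ref{prop:X}), it contains $\lim_{t\to0}t\cdot z=p$ (Proposition~\ref{prop:blocks}).

Conversely, let $p\in X$. By \eqref{eq:vanish}, $f_{r+1},\dots,f_n$ vanish on $X$, so $X\cap\mathcal L=X\cap\{f_1=\dots=f_r=0\}$ is defined by only $r$ equations in $X$, which is irreducible of dimension $2r$. Let $Y$ be an irreducible component of $X\cap\mathcal L$ containing $p$. Then $\dim Y\ge r$, and $Y\subset\mathcal L_p$ because $Y$ is connected. As $\Upsilon_k$ is finite and $\tau$-equivariant, $\Upsilon_k(Y)$ is a closed subset of dimension $\ge r$ of $(V/W)^\tau\times0$, which is irreducible of dimension $r$ (Corollary~\ref{cor:B}). So $\Upsilon_k(Y)=(V/W)^\tau\times0$ contains $(Wv,0)$. Any $z\in Y$ over $(Wv,0)$ is $\tau$-fixed and lies in $\mathcal L_p$, so $z\in S_p^\tau$.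
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Propositions~\ref{prop:global} and \ref{prop:local} give $\sigma_p=\operatorname{Tr}(\tau\,|\,A^{(p)})=\sum_{z\in S_p^\tau}m_z$ with $m_z\ge1$. So $\sigma_p\neq0$ if and only if $S_p^\tau\neq\varnothing$, which by Proposition~\ref{prop:geom} holds if and only if $p\in X$.
\end{proof}

\section{Local degrees and the proof of Theorem~\ref{thm:degree}}\label{sec:proof2}

Let $\pi:X\to B$ be the finite surjective morphism of Proposition~\ref{prop:X}; surjectivity gives $\mathbb C[B]\subset\mathbb C[X]$. For $b\in B$ the ring $\widehat{\mathcal O}_{B,b}$ is a power series ring in $2r$ variables, and finiteness of $\pi$ gives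
\begin{equation}\label{eq:complete}
\mathbb C[X]\otimes_{\mathbb C[B]}\widehat{\mathcal O}_{B,b}=\prod_{x\in\pi^{-1}(b)}\widehat{\mathcal O}_{X,x}.
\end{equation}
For $x\in X$ let $\deg_x$ be the rank of $\widehat{\mathcal O}_{X,x}$ over $\widehat{\mathcal O}_{B,\pi(x)}$. If $\Gamma\subset\Gamma'$ are domains and $N$ is a finite $\Gamma$-module, then $\operatorname{rank}_{\Gamma'}(N\otimes_\Gamma\Gamma')=\operatorname{rank}_\Gamma N$, since the fraction field of $\Gamma'$ contains that of $\Gamma$.

We want to show that the part of a fiber lying in $\mathcal L_p$ has constant total degree as the base point moves from $(Wv,0)$ to $(0,0)$. The difficulty is that $e_p$ is defined only on $X\cap\mathcal L$, of dimension $r$, while local degrees depend on a neighborhood in $X$. Idempotents do extend to the formal neighborhood of $X\cap\mathcal L$, so we complete along $(V/W)^\tau\times0$.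

\begin{lemma}\label{lem:constant}
For $p\in\mathcal Z_k^{\mathbb C^\times}$, the number $d_p=\sum_{x\in\pi^{-1}(b)\cap\mathcal L_p}\deg_x$ does not depend on the point $b\in(V/W)^\tau\times0$, and $\sum_pd_p=\deg\pi$.
\end{lemma}

\begin{proof}
Let $J=(f_1,\dots,f_r)\subset\mathbb C[B]$ and let $\Gamma=\mathbb C[g_1,\dots,g_r][[f_1,\dots,f_r]]$ be the $J$-adic completion of $\mathbb C[B]$, a noetherian domain. The algebra $\Gamma_X=\mathbb C[X]\otimes_{\mathbb C[B]}\Gamma$ is finite over $\Gamma$, hence $J$-adically complete, and $\Gamma_X/J\Gamma_X=\mathbb C[X]/J\mathbb C[X]$. All of $f_1,\dots,f_n$ vanish in this quotient of $Z_k$, so it is a quotient of $Q$. The images of the $e_p$ (some of which may be $0$) lift to orthogonal idempotents $\hat e_p\in\Gamma_X$ with sum $1$. Since $\mathbb C[B]\subset\Gamma$, we get $\deg\pi=\operatorname{rank}_\Gamma\Gamma_X=\sum_p\operatorname{rank}_\Gamma\hat e_p\Gamma_X$.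

Let $b\in(V/W)^\tau\times0$. Expanding polynomials in the $g_i$ around $b$ embeds $\Gamma$ in $\widehat{\mathcal O}_{B,b}=\mathbb C[[g_i-g_i(b),f_i:i\le r]]$, compatibly with $\mathbb C[B]$. So $\Gamma_X\otimes_\Gamma\widehat{\mathcal O}_{B,b}$ is the product \eqref{eq:complete}. The image of $\hat e_p$ in the local ring $\widehat{\mathcal O}_{X,x}$ is an idempotent, so it is $1$ or $0$ according to its residue. The residue map $\Gamma_X\to\mathbb C$ at $x$ kills $J$, so this residue is $e_p(x)$. Hence
\[
\hat e_p\Gamma_X\otimes_\Gamma\widehat{\mathcal O}_{B,b}=\prod_{x\in\pi^{-1}(b)\cap\mathcal L_p}\widehat{\mathcal O}_{X,x},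
\]
and taking ranks gives $d_p=\operatorname{rank}_\Gamma\hat e_p\Gamma_X$ for every such $b$.
\end{proof}

Over $(Wv,0)$ both $X$ and $B$ are smooth, so $\pi$ is flat there and the local degree is the length of the fiber.

\begin{lemma}\label{lem:degz}
For every $\tau$-fixed point $z\in\Upsilon_k^{-1}(Wv,0)$ we have $\deg_z=m_z$.
\end{lemma}

\begin{proof}
\emph{The local ring of $X$.} Let $\mathfrak a\subset Z_k$ be the ideal generated by the elements $h-\tau h$, $h\in Z_k$; its zero set is $\mathcal Z_k^\tau$. Let $\mathfrak n\subset Z_k$ be the maximal ideal of $z$. As $\tau$ has finite order and $\mathcal Z_k$ is smooth of dimension $2n$ at $z$ (Proposition~\ref{prop:dunkl}), there are $t_1,\dots,t_{2n}\in\mathfrak n$ with $\tau t_i=\mu_it_i$ whose classes form a basis of $\mathfrak n/\mathfrak n^2$, and $\widehat{\mathcal O}:=\widehat{\mathcal O}_{\mathcal Z_k,z}=\mathbb C[[t_1,\dots,t_{2n}]]$. We claim that $\mathfrak a\widehat{\mathcal O}=(t_i:\mu_i\neq1)$. Indeed $(1-\mu_i)t_i\in\mathfrak a$, and conversely $\tau$ acts trivially on $\widehat{\mathcal O}/(t_i:\mu_i\neq1)$.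 So $\widehat{\mathcal O}/\mathfrak a\widehat{\mathcal O}$ is a power series ring. The local ring of $Z_k/\mathfrak a$ at $z$ embeds in this completion, so it is reduced and equals the local ring of $\mathcal Z_k^\tau$ at $z$. Since $X$ and $\mathcal Z_k^\tau$ coincide in the open set $(\mathcal Z_k)_{\mathrm{reg}}$ (Proposition~\ref{prop:X}), $\widehat{\mathcal O}_{X,z}=\widehat{\mathcal O}/\mathfrak a\widehat{\mathcal O}$ is regular of dimension $\dim X=2r$.

\emph{Freeness.} Let $b=(Wv,0)$. The maximal ideal $\mathfrak m_b$ of $\widehat{\mathcal O}_{B,b}$ is generated by the $2r$ elements $g_i-g_i(v)$ and $f_i$, $i\le r$. As $\widehat{\mathcal O}_{X,z}$ is finite over $\widehat{\mathcal O}_{B,b}$, these elements generate an ideal with quotient of finite length in $\widehat{\mathcal O}_{X,z}$, so they form a regular sequence by (K3). Thus $\widehat{\mathcal O}_{X,z}$ has depth $2r$ as an $\widehat{\mathcal O}_{B,b}$-module. The Auslander--Buchsbaum formula says that, for a nonzero finite module over a regular local ring, projective dimension plus depth equals the dimension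 of the ring. So $\widehat{\mathcal O}_{X,z}$ is free, of rank $\deg_z=\dim_{\mathbb C}\widehat{\mathcal O}_{X,z}/\mathfrak m_b\widehat{\mathcal O}_{X,z}$.

\emph{The rank.} For $i>r$ we have $g_i(v)=0$ by \eqref{eq:vanish}, and $g_i,f_i\in\mathfrak a$ because they are eigenvectors with eigenvalue $\neq1$. Hence $\widehat{\mathcal O}_{X,z}/\mathfrak m_b\widehat{\mathcal O}_{X,z}$ is the quotient of $\widehat{\mathcal O}$ by $\mathfrak a$, by $\mathfrak m_v=(g_i-g_i(v):i\le n)$ and by $f_1,\dots,f_n$. The quotient of $\widehat{\mathcal O}$ by $\mathfrak m_v$ and the $f_i$ is $A_z$, which is its own completion. Under the equivariant surjection $Z_k\to\mathbb C[V^*]$ of Corollary~\ref{cor:fiber}, the image of $\mathfrak a$ is the ideal generated by all $h-\tau h$, $h\in\mathbb C[V^*]$. This ideal is $(y_{r+1},\dots,y_n)$: it contains $(1-\lambda_j)y_j$, and $\tau$ acts trivially on $\mathbb C[V^{*\tau}]$. So the quotient is $A_z/(y_{r+1},\dots,y_n)$, of dimension $m_z$ by \eqref{eq:mz}.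
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:degree}]
Corollary~\ref{cor:B} and Proposition~\ref{prop:X} show that $B\simeq\mathbb A^{2r}$ and that $\pi$ is finite and surjective. We compute $d_p$ at two base points.

At $b=(0,0)$: by Proposition~\ref{prop:blocks}, the only point of $\Upsilon_k^{-1}(0,0)\cap\mathcal L_p$ is $p$. So $d_p=\deg_p$ if $p\in X$ and $d_p=0$ otherwise. In particular $d_p=0$ if $\tau(p)\neq p$.

At $b=(Wv,0)$, with $\tau(p)=p$: since $X\cap(\mathcal Z_k)_{\mathrm{reg}}=(\mathcal Z_k)^\tau_{\mathrm{reg}}$, we have $\pi^{-1}(b)\cap\mathcal L_p=S_p^\tau$. By Lemma~\ref{lem:degz} and Theorem~\ref{thm:main}, $d_p=\sum_{z\in S_p^\tau}m_z=\sigma_p$.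

By Lemma~\ref{lem:constant}, $\deg_p=\sigma_p$ for every $\tau$-fixed $p$, and $\deg\pi=\sum_{\tau(p)=p}\sigma_p$. If $\chi$ is $\tau$-stable, then $\varphi_k(\chi)$ is $\tau$-fixed by equivariance, so the sets $\mathfrak F_p^\tau$ with $\tau(p)=p$ partition the $\tau$-stable characters. By \eqref{eq:total}, $\deg\pi=|W^\tau|$. Finally, each $p\in X^{\mathbb C^\times}$ is $\tau$-fixed, and the integer $\deg_p=\sigma_p$ is nonzero by Theorem~\ref{thm:main}; as these integers add up to $|W^\tau|$, we get $|X^{\mathbb C^\times}|\le|W^\tau|$.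
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bon}
C\'edric Bonnaf\'e, \emph{Regular automorphisms and Calogero-Moser families}, arXiv:2112.13685 (2021).

\bibitem{EG}
Etingof and Ginzburg, Invent. Math. \textbf{147} (2002).

\end{thebibliography}
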